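# Adding choice under an elementary self-embedding: $\mathsf{ZF}+\mathsf{WA_0}$ and $\mathsf{ZFC}+\mathsf{WA_0}$

## 1. A collapse of rank-initial segments, iterated

Let $V$ be a model of $\mathsf{ZF}$, let $\mu$ be a regular cardinal and $\delta>\mu$ a limit ordinal. Consider the poset $Q(\mu,\delta)$ of all functions $q$ with
$$\mathrm{dom}(q)\subseteq(\delta\setminus\{0\})\times\mu,\qquad |\mathrm{dom}(q)|<\mu,\qquad q(\xi,\zeta)\in V_\xi ,$$
ordered by $\supseteq$. If $g$ is generic, then for each $0<\xi<\delta$ the row $\zeta\mapsto(\bigcup g)(\xi,\zeta)$ maps $\mu$ onto $V_\xi$: given $q$ and $x\in V_\xi$, fewer than $\mu$ places of row $\xi$ are occupied, so some free place can receive the value $x$. This is a Lévy collapse, with one change: it collapses the sets $V_\xi$ and not only ordinals. Without choice this matters, because the $V_\xi$ need not be well-orderable; after the collapse they are.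

Now iterate. Let $S$ be an unbounded class of ordinals (a choiceless form of supercompactness, defined in Section 4). At stage $\alpha$, in the model $V[G_\alpha]$ built so far, let $\mu_\alpha$ be the least regular cardinal that is at least all earlier $\delta_\xi$. Let $\delta_\alpha$ be the next element of $S$ that lies above $\mu_\alpha$ and above the forcing used so far. Then force with $Q(\mu_\alpha,\delta_\alpha)$, computed in $V[G_\alpha]$ but with the $V_\xi$ of the ground model. Supports are bounded below certain inaccessible ordinals and unrestricted elsewhere.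

The iteration is meant to turn a model of $\mathsf{ZF}$ into a model of $\mathsf{ZFC}$ while an elementary embedding $j$ of the ground model into itself is carried along. The question that it settles is this. Suppose it is consistent with $\mathsf{ZF}$ that the universe has a nontrivial elementary embedding into itself, where $j$ may be used in Separation for bounded formulas only and not at all in Replacement. Is it then consistent with $\mathsf{ZFC}$? The question is asked in Hanul Jeon, "How strong is a Reinhardt set over extensions of CZF?", arXiv:2101.07455 (2021). The answer is yes.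

## 2. The wholeness axiom for bounded formulas

**Definition.** $\mathsf{WA_0}$, Hamkins' Wholeness axiom for bounded formulas, is the following theory in the language $\{\in,j\}$, where $j$ is a unary function symbol.

(i) Elementarity: for every formula $\varphi(x_1,\dots,x_n)$ of the language $\{\in\}$,
$$\forall x_1\dots\forall x_n\,\bigl(\varphi(x_1,\dots,x_n)\leftrightarrow\varphi(j(x_1),\dots,j(x_n))\bigr).$$

(ii) Nontriviality: there is an ordinal $\kappa$ (the critical point) with $j(\alpha)=\alpha$ for all $\alpha<\kappa$ and $j(\kappa)>\kappa$.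

(iii) Separation, with parameters, for all $\Delta_0$-formulas of the language $\{\in,j\}$.

In $\mathsf{ZF}+\mathsf{WA_0}$ and $\mathsf{ZFC}+\mathsf{WA_0}$ the schemes of $\mathsf{ZF}$ (resp. $\mathsf{ZFC}$) are assumed only for formulas of the language $\{\in\}$.

For example, $\{x\in a:j(x)=x\}$ is a set, by (iii). The critical sequence $\kappa,j(\kappa),j(j(\kappa)),\dots$, on the other hand, is defined by a recursion that mentions $j$, and Replacement for such formulas is not assumed. In Section 5 we meet a model in which no function of the model on its $\omega$ takes the value $j^n(\kappa)$ at each standard $n$.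

**Theorem A.** $\mathrm{Con}(\mathsf{ZF+WA_0})\iff\mathrm{Con}(\mathsf{ZFC+WA_0})$.

**Theorem B.** Let $(M,j)$ be a countable (possibly ill-founded) model of $\mathsf{ZF+WA_0}$ with critical point $\kappa$. Put $\kappa_n=j^n(\kappa)$ for standard $n$, and $N=\bigcup_{n\in\omega}V^M_{\kappa_n}$. Then $(N,j\restriction N)\models\mathsf{ZF+WA_0}$, and there is $(\hat M,\hat\jmath)\models\mathsf{ZFC+GCH+WA_0}$ such that $N$ is a transitive submodel of $\hat M$ with the same ordinals, $\hat\jmath\supseteq j\restriction N$, and $\hat\jmath$ has critical point $\kappa$.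

**Corollary C.** (1) $\mathsf{ZF+WA_0}$, $\mathsf{ZFC+WA_0}$ and $\mathsf{ZFC+GCH+WA_0}$ are equiconsistent. (2) ($\mathsf{ZF}$) If $\lambda$ is a limit ordinal and there is an elementary $j:V_\lambda\to V_\lambda$ with $j\neq\mathrm{id}$, then $\mathrm{Con}(\mathsf{ZFC+GCH+WA_0})$. (3) Over $\mathsf{ZF}$+(i), axiom (iii) is equivalent to "for every set $a$, $j\restriction a$ is a set".

Theorem B implies Theorem A: $\mathsf{ZFC+WA_0}$ extends $\mathsf{ZF+WA_0}$, and a consistent countable theory has a countable model. We start with part (3) of the corollary, because it turns an axiom scheme into a single statement that can be checked.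

**Lemma 1.** Over $\mathsf{ZF}$+(i), axiom (iii) holds iff $j\restriction a$ is a set for every set $a$.

*Proof.* Assume (iii) and let $b=j(a)$. If $x\in a$ then $j(x)\in b$, so
$$j\restriction a=\{z\in a\times b:\exists x\in a\,\exists y\in b\,(z=(x,y)\wedge y=j(x))\},$$
which is a set by (iii).

Conversely, let $\varphi(x,\bar a)$ be $\Delta_0$ in $\{\in,j\}$, where bounds of quantifiers may be terms, and let $j$ occur $k$ times in $\varphi$. Let $A$ be a set, take $\alpha_0$ with $A,\bar a\in V_{\alpha_0}$ and put $\alpha_{i+1}=\max(\alpha_i,j(\alpha_i))$ for $i<k$. By (i), $j$ maps $V_{\alpha_i}$ into $V_{j(\alpha_i)}\subseteq V_{\alpha_{i+1}}$. Evaluate $\varphi(x,\bar a)$ for $x\in A$. Each application of $j$ raises the index $i$ by at most one. A variable bounded by a term whose value is in $V_{\alpha_i}$ takes values in $V_{\alpha_i}$, by transitivity. Following a term back to the bounds of its variables, then to the bounds of the variables in those bounds, and so on, one meets each occurrence of $j$ at most once. So all values lie in $V_{\alpha_k}$. Replacing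 $j$ by its graph $j\restriction V_{\alpha_k}$ and letting the values of terms range over $V_{\alpha_k}$, we obtain a definition of $\{x\in A:\varphi(x,\bar a)\}$ in the language $\{\in\}$ from the sets $j\restriction V_{\alpha_k},V_{\alpha_k},A,\bar a$. Separation in $\{\in\}$ gives the set. $\square$

## 3. Forcing and dependent choice over models of $\mathsf{ZF}$

Posets are preorders with a largest element $\mathbb 1$. For a countable model $W\models\mathsf{ZF}$, possibly ill-founded, and a poset $P\in W$, generic filters exist. The extension $W[G]$ (names modulo equality forced by some $p\in G$) is a model of $\mathsf{ZF}$ which obeys the truth and definability lemmas, and $W$ is a transitive submodel of it with the same ordinals. A condition $p$ forces a statement iff the statement holds in $W[G]$ for all generic $G\ni p$. Check names are $\check x=\{(\check y,\mathbb 1):y\in x\}$.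

All recursions and inductions over ordinals are carried out inside the model. What is proved at each ordinal is a first-order statement about the forcing relation, and generic filters serve only to verify such statements. Well-foundedness is therefore never needed.

Under choice one mixes names: if $\Vdash\exists x\,\varphi(x)$, some single name is forced to satisfy $\varphi$. In $\mathsf{ZF}$ we use this only for uniquely determined objects.

**(U)** If $\Vdash\exists!x\,\varphi(x)$ and $\Vdash\forall x(\varphi(x)\to x\subseteq\check B)$, then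
$$\tau=\{(\check b,r):b\in B,\ r\Vdash\exists x(\varphi(x)\wedge\check b\in x)\}$$
satisfies $\Vdash\varphi(\tau)$. Indeed, let $x$ be the unique object in $W[G]$. Then $x\subseteq B$, and $b\in x$ iff some $r\in G$ forces $\exists x(\varphi(x)\wedge\check b\in x)$ iff $b\in\tau^G$.

A set $a\subseteq\varepsilon$ is bounded in $\varepsilon$ if $a\subseteq\xi$ for some $\xi<\varepsilon$. "Regular" means infinite regular cardinal. A poset is ${<}\mu$-closed if descending sequences of length $<\mu$ have lower bounds.

**Definition.** For an ordinal $\eta$, $\mathsf{DC}_\eta$ says: if $A\ne\emptyset$ and $R\subseteq A^{<\eta}\times A$ satisfies $\forall s\in A^{<\eta}\,\exists a\ s\,R\,a$, then there is $f:\eta\to A$ with $f\restriction\xi\ R\ f(\xi)$ for all $\xi<\eta$. $\mathsf{DC}_{<\mu}$ means $\mathsf{DC}_\eta$ for all ordinals $\eta<\mu$.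

For a well-orderable $A$ the function $f$ always exists: let $f(\xi)$ be the least $a$ with $f\restriction\xi\,R\,a$. For a general $A$ and finite $\eta$ it exists by induction on $\eta$, so $\mathsf{DC}_{<\omega}$ is provable. If $\eta<\nu$, then $\mathsf{DC}_\nu\Rightarrow\mathsf{DC}_\eta$: let $R$ hold trivially at sequences of length $\ge\eta$. And $\mathsf{DC}_\eta$ gives choice functions for $\eta$-sequences $\langle X_\xi\rangle$ of nonempty sets: let $s\,R\,a$ iff $a\in X_{\mathrm{dom}(s)}$.

**Lemma 2.** (a) If $\nu$ is a limit ordinal, $\mathrm{cf}(\nu)<\nu$ and $\mathsf{DC}_{<\nu}$ holds, then $\mathsf{DC}_\nu$ holds. (b) If $\nu$ is an infinite cardinal and $\mathsf{DC}_\nu$ holds, then $\nu^+$ is regular and $\mathsf{DC}_{<\nu^+}$ holds.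

*Proof.* (a) Let $c:\mathrm{cf}(\nu)\to\nu$ be increasing, continuous and cofinal with $c(0)=0$. Given $A,R$, call $s\in A^{<\nu}$ good if $s\restriction\xi\,R\,s(\xi)$ for all $\xi\in\mathrm{dom}(s)$. A good $s$ of length $c(k)$ extends to a good sequence of length $c(k+1)$: apply $\mathsf{DC}_{c(k+1)}$ to the relation which demands the value $s(\xi)$ at sequences of length $\xi<c(k)$ and agrees with $R$ at longer ones. Now use $\mathsf{DC}_{\mathrm{cf}(\nu)}$ to choose an increasing chain of good $s_k\in A^{c(k+1)}$, $k<\mathrm{cf}(\nu)$. At step $k$ the union $\bigcup_{i<k}s_i$ is good and has length $c(k)$ by continuity, so the next step is possible. The union of all $s_k$ is as required.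

(b) Suppose $f:\eta\to\nu^+$ is cofinal with $\eta<\nu^+$; we may assume $\eta\le\nu$. By $\mathsf{DC}_\eta$ choose surjections $\nu\to f(\xi)+1$ for $\xi<\eta$. Together they give a surjection $\eta\times\nu\to\nu^+$, a contradiction since $|\eta\times\nu|\le\nu$. So $\nu^+$ is regular. For $\nu\le\eta<\nu^+$ we prove $\mathsf{DC}_\eta$ by induction. From $\mathsf{DC}_\eta$ we get $\mathsf{DC}_{\eta+1}$ by choosing one more element. A limit $\eta>\nu$ has $\mathrm{cf}(\eta)\le\nu<\eta$, and (a) applies. $\square$

**Lemma 3.** Let $W\models\mathsf{ZF}+\mathsf{DC}_{<\mu}$ be countable, let $P\in W$ be ${<}\mu$-closed in $W$, let $G$ be generic and $\eta<\mu$. Then every $f:\eta\to W$ in $W[G]$ lies in $W$, and $W[G]\models\mathsf{DC}_\eta$.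

*Proof.* We may assume $\eta>0$. The ranks of the values of $f$ are bounded, and $W$ has the same ordinals as $W[G]$, so $\mathrm{ran}(f)\subseteq A$ for some $A=V_\chi^W$. Let $p\in G$ force $\dot f:\check\eta\to\check A$, and let $p'\le p$. Use $\mathsf{DC}_\eta$ in $W$ to choose $(p_\xi,a_\xi)_{\xi<\eta}$ with $p_\xi\le p'$, $p_\xi\le p_\zeta$ for $\zeta<\xi$, and $p_\xi\Vdash\dot f(\check\xi)=\check a_\xi$. The next step is always possible, because the descending sequence so far has a lower bound (at step $0$ use $p'$), and the bound can be extended to decide $\dot f(\check\xi)$. A lower bound of all $p_\xi$ forces $\dot f$ to equal the check name of $\langle a_\xi\rangle$. So densely many conditions below $p$ force $\dot f\in W$.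

For the second claim, let $p\in G$ force that $\dot A,\dot R$ are as in the hypothesis of $\mathsf{DC}_\eta$, and let $p'\le p$. By $\mathsf{DC}_\eta$ in $W$ choose pairs $(p_\xi,\tau_\xi)$ with $\tau_\xi\in\mathrm{dom}(\dot A)$, with $(p_\xi)$ descending below $p'$, and with
$$p_\xi\Vdash\tau_\xi\in\dot A\wedge\langle\tau_\zeta\rangle_{\zeta<\xi}\,\dot R\,\tau_\xi ,$$
where $\langle\tau_\zeta\rangle_{\zeta<\xi}$ stands for the canonical name of the sequence. At step $\xi$ a lower bound of the earlier conditions forces this sequence to be in $\dot A^{<\eta}$, so some extension and some $\tau_\xi\in\mathrm{dom}(\dot A)$ are as needed. A lower bound of all $p_\xi$ forces $\langle\tau_\xi\rangle_{\xi<\eta}$ to be as required, and such conditions are dense below $p$. $\square$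

The natural plan is now: collapse repeatedly with ${<}\mu$-closed posets and watch $\mathsf{DC}$ grow. Lemma 3 shows where this plan stops. It preserves $\mathsf{DC}_{<\mu}$, but the next collapse, with a larger $\mu$, needs $\mathsf{DC}_\mu$. To run the proof of Lemma 3 with $\eta=\mu$ one would need $\mathsf{DC}_\mu$ in $W$ and lower bounds for $\mu$-sequences, and $Q(\mu,\delta)$ provides neither. At the first stage, $\mu=\omega$, Lemma 3 gives only the trivial $\mathsf{DC}_n$, $n<\omega$. Nor is it enough that the $V_\xi$ with $\xi<\delta$ become well-ordered: the set $A$ in an instance of $\mathsf{DC}_\mu$ is an arbitrary set of $W[g]$, and its names may have rank far above $\delta$. We need a way to replace such an $A$ by something which the collapse has already well-ordered.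

## 4. Inaccessible ordinals, the class $S$, and the first collapse by hand

**Definition.** An ordinal $\varepsilon>\omega$ is inaccessible if for all $\gamma<\varepsilon$ every $f:V_\gamma\to\varepsilon$ has range bounded in $\varepsilon$.

Under $\mathsf{AC}$ this is the usual notion. If $\gamma<\varepsilon$ and $|V_\gamma|\ge\varepsilon$, then $V_\gamma$ maps onto $\varepsilon$, so an inaccessible $\varepsilon$ is regular with $|V_\gamma|<\varepsilon$ for $\gamma<\varepsilon$. Conversely, these two properties bound every $f:V_\gamma\to\varepsilon$. In $\mathsf{ZF}$, $\omega_1$ is not inaccessible: mapping each subset of $\omega$ that codes a well-order to its order type, and everything else to $0$, gives an unbounded map $V_{\omega+1}\to\omega_1$.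

**Lemma 4.** Let $\varepsilon$ be inaccessible. (a) $\varepsilon$ is a limit ordinal and a regular cardinal. (b) Partial functions from a set $A\in V_\varepsilon$ to $\varepsilon$ have bounded range. (c) For names over a poset with $\mathbb 1\in V_\varepsilon$: if $x\in V_\varepsilon$ then $\check x\in V_\varepsilon$, and $\{\check x:x\in V_\chi\}\in V_\varepsilon$ for $\chi<\varepsilon$. (d) $V_\varepsilon\models\mathsf{ZF}$. (e) If $P\in V_\varepsilon$ is a poset, then $\varepsilon$ stays regular in $V[G]$.

*Proof.* If $\varepsilon=\xi+1$, the map $V_1\to\varepsilon$ with value $\xi$ is unbounded, so $\varepsilon$ is a limit. For (b), $A\subseteq V_\gamma$ for some $\gamma<\varepsilon$; extend the partial function by $0$. Applied to $A=\eta<\varepsilon$ this gives regularity. For (c), by induction on rank, $y\mapsto\mathrm{rank}(\check y)$ maps $x$ into $\varepsilon$ and is bounded by (b), so $\check x\in V_\varepsilon$; the same argument with $V_\chi$ in place of $x$ gives the second statement. For (d), only Replacement needs an argument: if $x\in V_\varepsilon$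 and $F:x\to V_\varepsilon$, then $y\mapsto\mathrm{rank}\,F(y)$ is bounded, so $F[x]\in V_\varepsilon$. For (e), let $p_0\Vdash\dot f:\check\eta\to\check\varepsilon$ with $\eta<\varepsilon$. The partial function sending $(p,\xi)$ to the value of $\dot f(\xi)$ decided by $p$ is defined on a subset of $\{p\le p_0\}\times\eta\in V_\varepsilon$, so it is bounded, and its range covers $\mathrm{ran}\,\dot f$ in every extension by a generic containing $p_0$. $\square$

**Definition.** $S$ is the class of $\delta>\omega$ such that for every limit $\beta>\delta$, every $x\in V_\beta$ and every $\gamma<\delta$ there are $\gamma<\bar\delta<\bar\beta<\delta$ and an elementary $\pi:V_{\bar\beta}\to V_\beta$ with $\pi\restriction V_{\bar\delta}=\mathrm{id}$, $\pi(\bar\delta)=\delta$ and $x\in\mathrm{ran}(\pi)$.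

Then $\bar\beta$ is a limit ordinal. So arbitrary data $x$ above $\delta$ are caught in an elementary $X=\mathrm{ran}(\pi)\prec V_\beta$ which is in bijection with $V_{\bar\beta}$, and this $V_{\bar\beta}$ lies below $\delta$. This is the reflection that we need. Section 5 shows where members of $S$ come from.

**Lemma 5.** Every $\delta\in S$ is inaccessible.

*Proof.* Suppose $f:V_\gamma\to\delta$ is unbounded with $\gamma<\delta$. Take $\pi$ as in the definition with $\beta=\delta+\omega$ and $x=f=\pi(\bar f)$. As $\gamma<\bar\delta$, both $\gamma$ and $V_\gamma$ are fixed by $\pi$, so $\bar f:V_\gamma\to\bar\delta$. For $u\in V_\gamma$,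
$$f(u)=\pi(\bar f)(\pi(u))=\pi(\bar f(u))=\bar f(u)<\bar\delta ,$$
since $\pi$ fixes the ordinals below $\bar\delta$. So $f$ is bounded by $\bar\delta<\delta$, a contradiction. $\square$

**Example (the first collapse gives $\mathsf{DC}_\omega$).** Let $V$ be a countable model of $\mathsf{ZF}$, $\delta\in S$, and let $g$ be generic for $Q=Q(\omega,\delta)$, whose conditions are finite. We check that $V[g]\models\mathsf{DC}_\omega$.

Let $\dot A,\dot R$ be names with values $A,R$ as in the hypothesis of $\mathsf{DC}_\omega$, and let $q^*\in g$ force this hypothesis. By the reflection theorem choose a limit $\theta>\delta$ such that $V_\theta$ contains $Q,\dot A,\dot R,q^*$ and is correct about the finitely many formulas used below. Let $\pi:V_{\bar\theta}\to V_\theta$ be given by $\delta\in S$, with these parameters in $X=\mathrm{ran}(\pi)$. Then $X\cap V_\delta=V_{\bar\delta}$: if $\pi(y)\in V_\delta$ then $y\in V_{\bar\delta}$ by elementarity, so $\pi(y)=y$. A condition is a finite subset of $V_\delta$, so it is an element of $V_\delta$. Hence $Q\cap X=Q\cap V_{\bar\delta}=\bar Q$,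 where $\bar Q$ is the set of conditions whose first coordinates are all $<\bar\delta$.

The filter $g\cap\bar Q$ is $\bar Q$-generic over $V$: if $D\subseteq\bar Q$ is dense, then any $q\in Q$ has an extension $q\cup d$ with $d\in D$, $d\supseteq q\restriction(\bar\delta\times\omega)$. If $E\in X$ is dense in $Q$ below $q^*$, then by elementarity every $q\in\bar Q$ below $q^*$ has an extension in $E\cap X\subseteq\bar Q$; so $g\cap E\cap X\neq\emptyset$. Now let $\tau_0,\dots,\tau_{k-1}\in X\cap\mathrm{dom}(\dot A)$ have values in $A$. The canonical name $\sigma$ for the sequence of values is in $X$, since $X$ is closed under finite sequences. The set of conditions which either force $\sigma\notin\dot A^{<\omega}$ or force $\tau\in\dot A\wedge\sigma\,\dot R\,\tau$ for some $\tau\in\mathrm{dom}(\dot A)$ is dense below $q^*$ and belongs to $X$. So some condition in $g\cap X$ is in it, and by elementarity its $\tau$ can be taken in $X$. Finally $X$ is in bijection with $V_{\bar\theta}$, and $\bar\theta<\delta$, so in $V[g]$ there is a surjection $e:\omega\to X$. Picking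 the $\tau_k$ recursively with least index under $e$ produces the required $f:\omega\to A$.

At later stages two things in this argument break: conditions live in $V[G_\beta]$ and are no longer elements of $X$, and sequences of length $<\mu$ from $X$ need not be in $X$. Lemma 11 repairs both.

## 5. Cutting the model along the critical sequence

Where do members of $S$ come from? Let $(M,j)$ be a countable model of $\mathsf{ZF+WA_0}$. Given a limit $\beta>\kappa$, an iterate $i=j^n$ with $i(\kappa)>\beta$ would show that $\kappa$ has the reflection property for $\beta$, as we are about to see. But $j^n(\kappa)=\kappa_n$, and nothing says that the $\kappa_n$ are cofinal in $M$; for $\beta$ above all of them the argument stops. So we first cut $M$ down.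

**Lemma 6.** Let $N=\bigcup_{n}V^M_{\kappa_n}$. Then $V_{\kappa_n}\prec V_{\kappa_{n+1}}$ in $M$ and $V_{\kappa_n}\prec N$ for all standard $n$, and $(N,j\restriction N)\models\mathsf{ZF+WA_0}$ with critical point $\kappa$. The sequence $(\kappa_n)$, $n$ standard, is cofinal in $\mathrm{Ord}^N$. Moreover $j\restriction V_\kappa=\mathrm{id}$, and $\kappa$ is inaccessible in $M$.

*Proof.* **Step 1: $j$ is the identity on $V_\kappa$.** Otherwise $\{x\in V_\kappa:j(x)\neq x\}$ is a nonempty set by (iii); take $x$ in it of least rank $\alpha<\kappa$. Then $\mathrm{rank}\,j(x)=j(\alpha)=\alpha$. So every element $y$ of $x$ or $j(x)$ has rank $<\alpha$ and $j(y)=y$, whence $y\in j(x)\iff j(y)\in j(x)\iff y\in x$. So $j(x)=x$, a contradiction.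

**Step 2: $\kappa$ is inaccessible.** Since $0$, $\omega$ and successors of fixed ordinals are fixed, $\kappa$ is a limit and $\kappa>\omega$. Suppose $f:V_\gamma\to\kappa$ is unbounded with $\gamma<\kappa$. Then $j(f):V_\gamma\to j(\kappa)$ is unbounded in $j(\kappa)$. But $j(f)(u)=j(f)(j(u))=j(f(u))=f(u)<\kappa$ for all $u\in V_\gamma$, and $\kappa<j(\kappa)$: a contradiction. By Lemma 4(d), $V_\kappa\models\mathsf{ZF}$.

**Step 3: the elementary chain.** For formula codes $\varphi\in V_\omega$ in the sense of $M$ and $a\in V_\kappa$, elementarity of $j$ gives $V_\kappa\models\varphi[a]$ iff $V_{\kappa_1}\models j(\varphi)[j(a)]$, and $j(\varphi)=\varphi$, $j(a)=a$. So $V_\kappa\prec V_{\kappa_1}$. Applying $j$ repeatedly, $V_{\kappa_n}\prec V_{\kappa_{n+1}}$ for all standard $n$. So $N$ is the union of an elementary chain, $V_{\kappa_n}\prec N$ and $N\models\mathsf{ZF}$.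

**Step 4: $j$ on $N$.** For $a\in V_{\kappa_n}$: $N\models\varphi(a)$ iff $V_{\kappa_n}\models\varphi(a)$ iff $V_{\kappa_{n+1}}\models\varphi(j(a))$ iff $N\models\varphi(j(a))$. So $j:N\to N$ is elementary. For $a\in N$ we have $j\restriction a\in M$ by Lemma 1, and $j\restriction a\subseteq a\times j(a)\in N$. As $N$ contains all $M$-subsets of its elements, $j\restriction a\in N$. By Lemma 1 applied in $N$, axiom (iii) holds. Finally $\kappa\in V_{\kappa_1}\subseteq N$ is the critical point, and cofinality is clear. $\square$

In particular no $f\in N$ on $\omega^N$ has $f(n)=\kappa_n$ for all standard $n$: the supremum of its ordinal values would be an ordinal of $N$ which is at least every $\kappa_n$.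

From now on $V$ denotes $N$.

**Lemma 7.** In $N$: every $\kappa_n\in S$, and $S$ is unbounded in every $\kappa_n$ and in $\mathrm{Ord}$.

*Proof.* Let $\beta>\kappa$ be a limit, $x\in V_\beta$, $\gamma<\kappa$. Take a standard $n\ge1$ with $\beta<\kappa_n$, and put $i=j^n:N\to N$. Then $i$ is elementary, fixes $V_\kappa$ pointwise, and $i(\kappa)=\kappa_n>\beta$. Also $i\restriction V_\beta\in N$, as a composition of restrictions of $j$ to sets. It is an elementary map $V_\beta\to V_{i(\beta)}$ in the sense of $N$, because codes of formulas are fixed by $i$. So $\bar\delta=\kappa$, $\bar\beta=\beta$, $\pi=i\restriction V_\beta$ witness the following statement in $N$: there are $i(\gamma)<\bar\delta<\bar\beta<i(\kappa)$ and an elementary $\pi:V_{\bar\beta}\to V_{i(\beta)}$ with $\pi\restriction V_{\bar\delta}=\mathrm{id}$, $\pi(\bar\delta)=i(\kappa)$ and $i(x)\in\mathrm{ran}(\pi)$. (Recall $i(\gamma)=\gamma<\kappa$.) By elementarity of $i$ the same holds of $\gamma,\kappa,\beta,x$. So $\kappa\in S$. As $S$ is definable without parameters, $\kappa_n=j^n(\kappa)\in S$.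

Let $\eta<\kappa$. Then $\kappa$ witnesses $\exists\delta\in S\,(j(\eta)=\eta<\delta<j(\kappa))$, so $\exists\delta\in S\,(\eta<\delta<\kappa)$. So $S$ is unbounded in $\kappa$; applying $j^n$, it is unbounded in $\kappa_n$; and the $\kappa_n$ are cofinal. $\square$

## 6. The iteration, its factors and the closure of its tails

We work in $V=N$ and use only $\mathsf{ZF}$, the unboundedness of $S$, and the existence of generics.

**Definition.** By recursion on $\alpha$ we define $P_\alpha,\dot\mu_\alpha,\delta_\alpha,\dot Q_\alpha$. Let $I$ be the class of inaccessible $\varepsilon$ with $\delta_\xi<\varepsilon$ for all $\xi<\varepsilon$; whether $\varepsilon\le\alpha$ is in $I$ depends only on the $\delta_\xi$ with $\xi<\alpha$.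

* $P_\alpha$ is the set of functions $p$ with $\mathrm{dom}(p)\subseteq\alpha$ such that each $p(\beta)$ is a nice $\dot Q_\beta$-name (defined below), and $\mathrm{dom}(p)\cap\varepsilon$ is bounded in $\varepsilon$ for all $\varepsilon\in I$ with $\varepsilon\le\alpha$. We read $p(\beta)=\emptyset$ if $\beta\notin\mathrm{dom}(p)$. The order is: $p\le q$ iff $p\restriction\beta\Vdash_{P_\beta}p(\beta)\supseteq q(\beta)$ for all $\beta<\alpha$. Also $\mathbb 1=\emptyset$.
* $\dot\mu_\alpha$ names the least regular cardinal $\mu$ of $V[G_\alpha]$ with $\mu\ge\delta_\xi$ for all $\xi<\alpha$. So $\mu_0=\omega$.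
* $\delta_\alpha$ is the least $\delta\in S$ with $P_\alpha\in V_\delta$ and $\Vdash_{P_\alpha}\dot\mu_\alpha<\delta$.
* $\dot Q_\alpha$ names, in $V[G_\alpha]$, the set of functions $q$ with $\mathrm{dom}(q)\subseteq(\delta_\alpha\setminus\{0\})\times\mu_\alpha$, $|\mathrm{dom}(q)|<\mu_\alpha$ and $q(\xi,\zeta)\in V_\xi^V$, ordered by $\supseteq$. A nice $\dot Q_\alpha$-name is a $\tau\subseteq\{\check x:x\in V_{\delta_\alpha}\}\times P_\alpha$ with $\Vdash\tau\in\dot Q_\alpha$.

The ordinal $\delta_\alpha$ exists. Let $\delta^*\in S$ exceed all $\delta_\xi$, $\xi<\alpha$, with $P_\alpha\in V_{\delta^*}$. By Lemmas 5 and 4(e), $\delta^*$ stays regular, so $\dot\mu_\alpha$ exists and $\Vdash\dot\mu_\alpha\le\delta^*$; now take a larger $\delta\in S$.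

Each $q\in Q_\alpha$ is a subset of $V^V_{\delta_\alpha}$, since $\delta_\alpha$ is a limit above $\mu_\alpha$. So by (U) any name $\sigma$ with $\Vdash\sigma\in\dot Q_\alpha$ is forced equal to a nice one, and every $q\in Q_\alpha$ is the value of a nice name: if $\sigma$ is a name for $q$, take the nice name for "$\sigma$ if $\sigma\in\dot Q_\alpha$, $\emptyset$ otherwise". Hence the nice names, each paired with $\mathbb 1$, form a name for $Q_\alpha$.

For example, $\check q$ is a nice name at stage $\alpha$ for every finite function $q\in V$ with $\mathrm{dom}(q)\subseteq(\delta_\alpha\setminus\{0\})\times\omega$ and $q(\xi,\zeta)\in V_\xi$. As to supports, $P_\omega$ contains functions with domain all of $\omega$, since no $\varepsilon\le\omega$ is in $I$; the restriction starts at the least $\varepsilon\in I$. Bounded support at $\varepsilon\in I$ will keep $P_\varepsilon$ inside $V_\varepsilon$, and this will let $j$ be the identity on $P_\kappa$. It costs no closure, because at $\varepsilon\in I$ a union of bounded supports indexed by a set in $V_\varepsilon$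 is bounded.

**Immediate facts.** Throughout, $\beta<\alpha$.

(F1) If $p\le q$ then $p\restriction\beta\le q\restriction\beta$. The order is transitive: if $p\le q\le r$ then $p\restriction\xi\le q\restriction\xi$, so $p\restriction\xi\Vdash p(\xi)\supseteq q(\xi)\supseteq r(\xi)$. It can be tested coordinate by coordinate, so at limit $\xi$ we have $p\restriction\xi\le q\restriction\xi$ iff $p\restriction\xi'\le q\restriction\xi'$ for all $\xi'<\xi$.

(F2) $\delta_\xi\le\mu_\alpha<\delta_\alpha$ for $\xi<\alpha$. So the $\delta_\alpha$ are strictly increasing, $\delta_\alpha\ge\alpha$, and $\mu_\alpha\ge\delta_\xi>\mu_\xi$ for $\xi<\alpha$ (each evaluated in its own model).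

(F3) $P_\beta\subseteq P_\alpha$ with the induced order. For $p\in P_\alpha$: $p\le p\restriction\beta$ and $p\le p\restriction[\beta,\alpha)$. If $p\le q\in P_\beta$ then $p\restriction\beta\le q$.

(F4) If $p\in P_\alpha$ and $P_\beta\ni r\le p\restriction\beta$, then $r\cup p\restriction[\beta,\alpha)\in P_\alpha$ extends both $r$ and $p$. The support condition holds: below $\beta$ the support is that of $r$, and for $\varepsilon\in I$ above $\beta$ it is a union of two sets bounded in $\varepsilon$.

(F5) If $r\in P_\beta$, $\mathrm{dom}(t)\subseteq[\beta,\alpha)$, and $s\in P_\alpha$ is below $r$ and $t$, then $s\le r\cup t$: test coordinates below and above $\beta$. So a filter containing $r$ and $t$ contains $r\cup t$.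

(F6) If $G_\alpha$ is $P_\alpha$-generic, then $G_\beta:=G_\alpha\cap P_\beta=\{p\restriction\beta:p\in G_\alpha\}$ is $P_\beta$-generic. The equality and the filter property follow from (F3). If $D\subseteq P_\beta$ is dense, then $\{p\in P_\alpha:p\restriction\beta\in D\}$ is dense by (F4). $P_\beta$-names are $P_\alpha$-names with the same value, and $V[G_\beta]$ is a transitive submodel of $V[G_\alpha]$.

(F7) If $\varepsilon\in I$, then $P_\varepsilon=\bigcup_{\xi<\varepsilon}P_\xi$, and $P_\xi\in V_{\delta_\xi}\subseteq V_\varepsilon$ for $\xi<\varepsilon$; so $P_\varepsilon\subseteq V_\varepsilon$.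

**Tails.** Let $P_{\beta,\alpha}=\{p\in P_\alpha:\mathrm{dom}(p)\subseteq[\beta,\alpha)\}$. In $V[G_\beta]$ order it by: $t\le^*u$ iff $r\cup t\le r\cup u$ for some $r\in G_\beta$. If $r$ is such a witness and $P_\beta\ni r''\le r$, then $r''\cup t\le r''\cup u$, because for $\xi\ge\beta$ we have $(r''\cup t)\restriction\xi\le(r\cup t)\restriction\xi\Vdash t(\xi)\supseteq u(\xi)$. Two witnesses in $G_\beta$ thus have a common refinement in $G_\beta$ which is again a witness for both, and $\le^*$ is transitive.

**Lemma 8.** (a) If $G_\alpha$ is $P_\alpha$-generic, then $H=G_\alpha\cap P_{\beta,\alpha}$ is $(P_{\beta,\alpha},\le^*)$-generic over $V[G_\beta]$, $G_\alpha=\{p\in P_\alpha:p\restriction\beta\in G_\beta,\ p\restriction[\beta,\alpha)\in H\}$, and $V[G_\alpha]=V[G_\beta][H]$. (b) If $G_\beta$ is $P_\beta$-generic and $H$ is $P_{\beta,\alpha}$-generic over $V[G_\beta]$, then $G=\{p\in P_\alpha:p\restriction\beta\in G_\beta,\ p\restriction[\beta,\alpha)\in H\}$ is $P_\alpha$-generic over $V$, and $G\cap P_\beta=G_\beta$.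

*Proof.* (a) The displayed equality follows from (F3) and (F5), and it gives $V[G_\alpha]=V[G_\beta][H]$.

**Step 1: $H$ is a filter.** If $t,u\in H$, take $p\in G_\alpha$ below both. Then $p\restriction[\beta,\alpha)\in H$ is $\le^*t$ and $\le^*u$, witnessed by $p\restriction\beta$: by (F5), $p\le p\restriction\beta\cup t$, and likewise for $u$. If $t\in H$ and $t\le^*u$ with witness $r\in G_\beta$, take $p\in G_\alpha$ below $r$ and $t$. Then $p\le r\cup t\le r\cup u\le u$, so $u\in H$.

**Step 2: $H$ is generic.** Let $r_0\in G_\beta$ force that $\dot D$ is dense in $P_{\beta,\alpha}$. Given $p\in P_\alpha$ with $p\restriction\beta\le r_0$, find $r\le p\restriction\beta$ and $t\in P_{\beta,\alpha}$ with $r\Vdash t\in\dot D\wedge t\le^*p\restriction[\beta,\alpha)$. Extend $r$ so that it decides a witness for $\le^*$ and is below that witness. Then $r\cup t\le r\cup p\restriction[\beta,\alpha)\le p$. So $\{p:p\restriction\beta\Vdash p\restriction[\beta,\alpha)\in\dot D\}$ is dense below $r_0$. Hence it contains some $p\in G_\alpha$, and then $p\restriction[\beta,\alpha)\in H\cap\dot D^{G_\beta}$.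

(b) **Step 1: $G$ is a filter.** If $p\in G$ and $p\le q$, then $p\restriction\beta\le q\restriction\beta$, and $p\restriction[\beta,\alpha)\le^*q\restriction[\beta,\alpha)$ is witnessed by $p\restriction\beta$. So $q\in G$. If $p,q\in G$, take $w\in H$ which is $\le^*$ both tails, and $r\in G_\beta$ below $p\restriction\beta$, $q\restriction\beta$ and the two witnesses. Then $r\cup w\in G$ extends $p$ and $q$.

**Step 2: $G$ is generic.** Let $D\in V$ be dense in $P_\alpha$ and $t\in P_{\beta,\alpha}$. The set
$$\{r\in P_\beta:\exists t'\in P_{\beta,\alpha}\,(r\cup t'\in D,\ r\cup t'\le r\cup t)\}$$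
is dense in $P_\beta$: given $r_0$, take $d\le r_0\cup t$ in $D$, and put $r=d\restriction\beta\le r_0$, $t'=d\restriction[\beta,\alpha)$; then $d=r\cup t'$ is below $r$ and $t$, hence below $r\cup t$. So in $V[G_\beta]$ the set $\{t':\exists r\in G_\beta\ r\cup t'\in D\}$ is dense in $P_{\beta,\alpha}$. It meets $H$, and then $r\cup t'\in G\cap D$. Finally $G\cap P_\beta=G_\beta$ as $\emptyset\in H$. $\square$

**The single step.** Apply this to $P_{\beta,\beta+1}$. The map $e:t\mapsto t(\beta)^{G_\beta}$ is onto $Q_\beta$, since every element has a nice name. Also $t\le^*u$ iff $e(t)\supseteq e(u)$: if $e(t)\supseteq e(u)$, some $r\in G_\beta$ forces $t(\beta)\supseteq u(\beta)$, and then $r\cup t\le r\cup u$; the converse is immediate. So with $H=G_{\beta+1}\cap P_{\beta,\beta+1}$, the filter $g=e[H]$ is $Q_\beta$-generic over $V[G_\beta]$ and $H=e^{-1}[g]$. Hence $V[G_{\beta+1}]=V[G_\beta][g]$, and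
$$p\in G_{\beta+1}\iff p\restriction\beta\in G_\beta\text{ and }p(\beta)^{G_\beta}\in g .\tag{1}$$

**Lemma 9.** In $V[G_\beta]$: if $\eta<\mu_\beta$, $q_i\in Q_\beta$ for $i<\eta$, and $\bigcup_iq_i$ is a function, then $\bigcup_iq_i\in Q_\beta$.

*Proof.* Only the size of the domain is at issue, and we may not choose enumerations. But each $\mathrm{dom}(q_i)$ is a set of pairs of ordinals, so in the lexicographic order it is well-ordered, of type $<\mu_\beta$ because its size is $<\mu_\beta$. By regularity these types are bounded by some $o<\mu_\beta$. So $\bigcup_i\mathrm{dom}(q_i)$ is a surjective image of a subset of $\eta\times o$, via $(i,\zeta)\mapsto$ the $\zeta$-th element of $\mathrm{dom}(q_i)$. Hence its size is $<\mu_\beta$. $\square$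

The usual proof that tails are closed chooses, coordinate by coordinate, names for lower bounds. Here the lower bound is a union, which is uniquely determined, so (U) supplies its name.

**Lemma 10.** In $V[G_\beta]$, $P_{\beta,\alpha}$ is ${<}\mu_\beta$-closed.

*Proof.* Let $\eta<\mu_\beta$, and let $r_0\in G_\beta$ force that $\dot t$ is a $\le^*$-descending sequence of length $\eta<\dot\mu_\beta$ in $P_{\beta,\alpha}$.

**Step 1: the support of the bound.** Let
$$D=\bigcup\{\mathrm{dom}(u):u\in P_{\beta,\alpha},\ \exists r\le r_0\,\exists i<\eta\ \ r\Vdash\dot t(i)=\check u\}\subseteq[\beta,\alpha).$$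
Let $\varepsilon\in I$, $\varepsilon\le\alpha$. If $\varepsilon\le\beta$, then $D\cap\varepsilon=\emptyset$. If $\beta<\varepsilon$, then $P_\beta\times\eta\in V_\varepsilon$, as $P_\beta\in V_{\delta_\beta}$ and $\eta<\delta_\beta<\varepsilon$. By Lemma 4(b) the partial function which sends $(r,i)$ to the least bound $<\varepsilon$ of $\mathrm{dom}(u)\cap\varepsilon$, when $r\Vdash\dot t(i)=\check u$, is bounded. So $D\cap\varepsilon$ is bounded in $\varepsilon$.

**Step 2: the bound.** For $\xi\in D$ let $t(\xi)$ be the nice name from (U) for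
$$\text{“}\textstyle\bigcup_{i<\eta}(\dot t^{G_\beta}(i)(\xi))^{G_\xi}\text{ if }r_0\in G_\beta\text{ and this is in }Q_\xi;\ \emptyset\text{ otherwise”},$$
where $G_\beta=G_\xi\cap P_\beta$. By Step 1, $t\in P_{\beta,\alpha}$.

**Step 3: it is a bound.** We show by induction on $\xi\in[\beta,\alpha]$:

$(*)_\xi$ If $r\le r_0$, $i<\eta$ and $r\Vdash\dot t(i)=\check u$, then $(r\cup t)\restriction\xi\le(r\cup u)\restriction\xi$.

For $\xi=\beta$ this says $r\le r$, and limits are clear by (F1). Assume $(*)_\xi$ with $\xi<\alpha$. If $\xi\notin\mathrm{dom}(u)$, then $u(\xi)=\emptyset$ and $(*)_{\xi+1}$ is clear for $r,i,u$. Let $\xi\in\mathrm{dom}(u)\subseteq D$, and let $G_\xi$ be generic with $(r\cup t)\restriction\xi\in G_\xi$; so $r$ and $t\restriction\xi$ are in $G_\xi$. Put $G_\beta=G_\xi\cap P_\beta$, which contains $r\le r_0$, and $\langle s_k:k<\eta\rangle=\dot t^{G_\beta}$, so $s_i=u$.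

For each $k$ some $r'\in G_\beta$ with $r'\le r_0$ forces $\dot t(k)=\check s_k$. Then $(r'\cup t)\restriction\xi\in G_\xi$ by (F5). By $(*)_\xi$, $(r'\cup s_k)\restriction\xi\in G_\xi$, and so $s_k\restriction\xi\in G_\xi$. If $k<l$, some $r''\in G_\beta$ has $r''\cup s_l\le r''\cup s_k$; and $(r''\cup s_l)\restriction\xi\in G_\xi$ by (F5), so $s_l(\xi)^{G_\xi}\supseteq s_k(\xi)^{G_\xi}$. So the values $s_k(\xi)^{G_\xi}$ form an increasing chain of length $\eta<\mu_\beta\le\mu_\xi$, and by Lemma 9 their union is in $Q_\xi$. Hence $t(\xi)^{G_\xi}$ is this union, and it contains $u(\xi)^{G_\xi}$. As $G_\xi$ was arbitrary, $(r\cup t)\restriction\xi\Vdash t(\xi)\supseteq u(\xi)$, and $(*)_{\xi+1}$ follows.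

Now work in $V[G_\beta]$. For each $i$ some $r\in G_\beta$, $r\le r_0$, decides $\dot t(i)$, and $(*)_\alpha$ gives $t\le^*\dot t^{G_\beta}(i)$. $\square$

## 7. One collapse step produces $\mathsf{DC}_\mu$

**Lemma 11.** Let $\mu=\mu_\beta$, $\delta=\delta_\beta$, and assume $V[G_\beta]\models\mathsf{DC}_{<\mu}$. Then in $V[G_{\beta+1}]$: $\mu$ is regular, each $V_\xi^V$ ($0<\xi<\delta$) is a surjective image of $\mu$, and $\mathsf{DC}_\mu$ holds.

*Proof.* Write $W=V[G_\beta]$ and $V[G_{\beta+1}]=W[g]$. By Lemma 9, $Q_\beta$ is ${<}\mu$-closed in $W$. So by Lemma 3, $W[g]$ has no new sequences of length $<\mu$ of elements of $W$, and $\mu$ stays regular. By density $\zeta\mapsto(\bigcup g)(\xi,\zeta)$ maps $\mu$ onto $V_\xi^V$, as in Section 1. It remains to prove $\mathsf{DC}_\mu$.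

**Step 0: the small elementary submodel.** Let $A=\dot A^{G_{\beta+1}}\neq\emptyset$ and $R=\dot R^{G_{\beta+1}}$ be as in the hypothesis of $\mathsf{DC}_\mu$. Let $p^*\in G_{\beta+1}$ force this about $\dot A,\dot R,\check\mu$, with $p^*\restriction\beta\Vdash\dot\mu_\beta=\check\mu$. Fix a limit $\gamma<\delta$ with $\mu<\gamma$ and $P_\beta\in V_\gamma$, and a limit $\zeta_0>\gamma$ with $\dot A\in V_{\zeta_0}$.

Let $\Phi$ be the finite list of formulas $\varphi(y,\bar x)$ to which $(\dagger)$ below is applied in Steps 1, 3, 4 and 5. They concern the forcing relations of $P_\beta$ and $P_{\beta+1}$ for finitely many fixed formulas. By the reflection theorem choose a limit $\theta>\delta,\zeta_0$ such that $V_\theta$ contains $\beta,P_\beta,P_{\beta+1},\dot A,\dot R,p^*,\zeta_0$, and every $\varphi\in\Phi$ and every $\exists y\,\varphi$ with $\varphi\in\Phi$ is absolute between $V_\theta$ and $V$. As $\delta\in S$, there are $\gamma<\bar\delta<\bar\theta<\delta$ and an elementary $\pi:V_{\bar\theta}\to V_\theta$ with $\pi\restriction V_{\bar\delta}=\mathrm{id}$,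 $\pi(\bar\delta)=\delta$, whose range $X=\mathrm{ran}(\pi)\prec V_\theta$ contains the tuple of these parameters, hence each of them. Note $\pi,X\in V$.

$(\dagger)$ If $\varphi\in\Phi$, $\bar x\in X$ and $V\models\exists y\,\varphi(y,\bar x)$, then $V\models\varphi(y,\bar x)$ for some $y\in X$.

For then $V_\theta\models\exists y\,\varphi(y,\bar x)$, so some $y\in X$ has $V_\theta\models\varphi(y,\bar x)$, and $\varphi$ is absolute. We record:

* $\delta\in X$, and $X\cap V_\delta=V_{\bar\delta}$: if $\pi(y)\in V_\delta$ then $y\in V_{\bar\delta}$ by elementarity, and so $\pi(y)=y$.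
* As $\gamma<\bar\delta$, we have $\mu\in X$, $P_\beta\in V_{\bar\delta}$ and $P_\beta\subseteq X$.
* $\bar\delta$ is inaccessible: $V_\theta$ sees that $\delta$ is, so $V_{\bar\theta}$ thinks that $\bar\delta$ is, and $V_{\bar\theta}$ contains all functions $V_{\gamma'}\to\bar\delta$ with $\gamma'<\bar\delta$.
* Let $\bar Q=\{q\in Q_\beta:\mathrm{dom}(q)\subseteq\bar\delta\times\mu\}$. Then $\bar g=g\cap\bar Q$ is $\bar Q$-generic over $W$. It is a filter, since restrictions to $\bar\delta\times\mu$ of members of $g$ are in $g$. If $D$ is dense in $\bar Q$, then $\{q\in Q_\beta:q\restriction(\bar\delta\times\mu)\in D\}$ is dense in $Q_\beta$: given $q$, take $d\in D$ extending $q\restriction(\bar\delta\times\mu)$, and then $q\cup d$.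

**Step 1: conditions in $X$ have last coordinate in $\bar Q$.** If $p\in X\cap P_{\beta+1}$ then $p(\beta)^{G_\beta}\in\bar Q$. By Lemma 4(e), $\delta$ stays regular after forcing with $P_\beta$, and $\Vdash|\mathrm{dom}(p(\beta))|<\dot\mu_\beta<\delta$. So it is forced that the first coordinates of elements of $\mathrm{dom}(p(\beta))$ are bounded in $\delta$. The partial function sending $r\in P_\beta$ to the least bound, if $r$ decides it, is bounded, as $P_\beta\in V_\delta$ and $\delta$ is inaccessible. So some $\xi<\delta$ satisfies $\Vdash_{P_\beta}$ "all first coordinates of elements of $\mathrm{dom}(p(\beta))$ are $<\check\xi$". By $(\dagger)$ there is such a $\xi$ in $X\cap\delta=\bar\delta$.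

**Step 2: elements of $\bar Q$ have names in $X$.** Every $q\in\bar Q$ is $\sigma^{G_\beta}$ for some $P_\beta$-name $\sigma\in X$. Since $P_\beta\in V_{\bar\delta}$, $\bar\delta$ is regular in $W$; and $|\mathrm{dom}(q)|<\mu<\bar\delta$. So the first coordinates are bounded below $\bar\delta$, and $q\subseteq V_\chi$ for some $\chi<\bar\delta$. If $\sigma_0$ is any name for $q$, then
$$\sigma=\{(\check x,r):x\in V_\chi,\ r\in P_\beta,\ r\Vdash\check x\in\sigma_0\}$$
is a name for $q$, and $\sigma\in V_{\bar\delta}\subseteq X$ by Lemma 4(c).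

**Step 3: $X$ is generically correct.** If $E\in X$, $E\subseteq P_{\beta+1}$ is dense below $p^*$, then $G_{\beta+1}\cap E\cap X\neq\emptyset$. Let $q^*=p^*(\beta)^{G_\beta}$, which is in $g\cap\bar Q$ by (1) and Step 1. Let
$$E'=\{p(\beta)^{G_\beta}:p\in E\cap X,\ p\restriction\beta\in G_\beta\}\in W .$$
By Step 1, $E'\subseteq\bar Q$. We claim that every $q\in\bar Q$ with $q\supseteq q^*$ has an extension in $E'$.

Let $q=\sigma^{G_\beta}$ with $\sigma\in X$, by Step 2. Pick $s\in G_\beta$ with $s\le p^*\restriction\beta$ and $s\Vdash\sigma\in\dot Q_\beta\wedge\sigma\supseteq p^*(\beta)$, and by (U) a nice name $\sigma'$ with $s\Vdash\sigma'=\sigma$. For $s'\le s$ the condition $s'\cup\{(\beta,\sigma')\}\in P_{\beta+1}$ is $\le p^*$, so it extends to some $p'\in E$; then $p'\restriction\beta\le s'$ and $p'\restriction\beta\Vdash p'(\beta)\supseteq\sigma$. So the set of $p'\restriction\beta$ with $p'\in E$ and $p'\restriction\beta\Vdash p'(\beta)\supseteq\sigma$ is dense below $s$, and there is such a $p'$ with $r:=p'\restriction\beta\in G_\beta$. Now $r\in P_\beta\subseteq X$,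 so $(\dagger)$ applies with parameters $r,E,\sigma,\beta,P_\beta$: there is $p\in X\cap E$ with $p\restriction\beta=r$ and $r\Vdash p(\beta)\supseteq\sigma$. Then $p(\beta)^{G_\beta}\in E'$ extends $q$.

Since $q^*\in\bar g$ and $\bar g$ is $\bar Q$-generic over $W$, the claim gives $\bar g\cap E'\neq\emptyset$. So there is $p\in E\cap X$ with $p\restriction\beta\in G_\beta$ and $p(\beta)^{G_\beta}\in g$, and by (1) $p\in G_{\beta+1}$.

**Step 4: $X$ can answer one question about $R$.** If $\sigma\in X$ is a $P_{\beta+1}$-name and $s=\sigma^{G_{\beta+1}}\in A^{<\mu}$, then there is $\tau\in X\cap\mathrm{dom}(\dot A)$ with $\tau^{G_{\beta+1}}\in A$ and $s\,R\,\tau^{G_{\beta+1}}$. Let $E_\sigma$ be the set of $p\in P_{\beta+1}$ such that $p\Vdash\sigma\notin\dot A^{<\check\mu}$, or $p\Vdash\tau\in\dot A\wedge(\sigma,\tau)\in\dot R$ for some $\tau\in\mathrm{dom}(\dot A)$. It is dense below $p^*$: if $p\le p^*$ does not force the first alternative, extend it to force $\sigma\in\dot A^{<\check\mu}$; then some element of $\dot A$ is forced to be $\dot R$-related to $\sigma$,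 and a further extension names it by some $\tau$. It is in $X$, by $(\dagger)$ applied to "$y$ is the set of all such $p$". By Step 3 take $p\in G_{\beta+1}\cap E_\sigma\cap X$. The first alternative fails as $s\in A^{<\mu}$. So the second holds for $p$, and by $(\dagger)$ the $\tau$ can be taken in $X$.

**Step 5: short sequences from $X$ have names in $X$.** If $\xi<\mu$ and $\vec\tau=\langle\tau_\zeta:\zeta<\xi\rangle\in W[g]$ is a sequence of elements of $X\cap\mathrm{dom}(\dot A)$, then $\langle\tau_\zeta^{G_{\beta+1}}:\zeta<\xi\rangle=\sigma^{G_{\beta+1}}$ for some name $\sigma\in X$. By Lemma 3, $\vec\tau\in W$. Let $\dot h$ be a $P_\beta$-name for it, and let $r_1\in G_\beta$ force that $\dot h$ maps $\check\xi$ into the check name of $X\cap\mathrm{dom}(\dot A)$. In $V$, for $r\le r_1$ and $\zeta<\xi$, let $F(r,\zeta)$ be the $x$ with $r\Vdash\dot h(\check\zeta)=\check x$, if it exists. Then $\mathrm{dom}(F)\subseteq P_\beta\times\xi\subseteq V_\gamma$, and the values of $F$ are in $X\cap V_{\zeta_0}$.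

We show $F\in X$. Let $\zeta_0=\pi(\bar\zeta_0)$. Then $\bar F:=\pi^{-1}\circ F\subseteq V_\gamma\times V_{\bar\zeta_0}$ is an element of $V_{\bar\theta}$. Its domain $\mathrm{dom}(F)\subseteq V_\gamma$ is in $V_{\bar\delta}$, so $\pi$ fixes it and its elements. Hence $\pi(\bar F)$ has domain $\mathrm{dom}(F)$, and $\pi(\bar F)(u)=\pi(\bar F(u))=F(u)$ for all $u$ in it. So $F=\pi(\bar F)\in X$.

Let $\sigma=\{(\mathrm{op}(\check\zeta,F(r,\zeta)),r):(r,\zeta)\in\mathrm{dom}(F)\}$, where $\mathrm{op}$ is the canonical name of the ordered pair; $\sigma\in X$ by $(\dagger)$. For each $\zeta<\xi$ some $r\in G_\beta$ has $(r,\zeta)\in\mathrm{dom}(F)$, and $F(r,\zeta)=\tau_\zeta$ for all such $r\in G_\beta$. So $\sigma$ is as required.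

**Step 6: the recursion.** $X$ is in bijection with $V_{\bar\theta}$ and $\bar\theta<\delta$, so in $W[g]$ there is a surjection $e:\mu\to X$. Define recursively $\tau_\xi=e(i)$, with $i$ least such that $e(i)\in\mathrm{dom}(\dot A)$, $e(i)^{G_{\beta+1}}\in A$ and $\langle\tau_\zeta^{G_{\beta+1}}:\zeta<\xi\rangle\,R\,e(i)^{G_{\beta+1}}$. By Step 5 the sequence so far has a name in $X$, and by Step 4 such an $i$ exists; so $\tau_\xi$ is defined for all $\xi<\mu$. Then $f(\xi)=\tau_\xi^{G_{\beta+1}}$ is as required. $\square$

## 8. Dependent choice along the iteration, and $\mathsf{ZFC}+\mathsf{GCH}$ at the stages $\kappa_n$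

**Lemma 12.** For all $\alpha$: $V[G_\alpha]\models\mathsf{DC}_{<\mu_\alpha}$. Moreover, if $\alpha>0$ and $\nu=\sup_{\xi<\alpha}\delta_\xi$, then $\mu_\alpha\le|\nu|^+$ in $V[G_\alpha]$; and $\mu_{\beta+1}\le\mu_\beta^+$ in $V[G_{\beta+1}]$.

*Proof.* By induction. For $\alpha=0$, $\mathsf{DC}_{<\omega}$ is provable.

**Step 1: $\alpha=\beta+1$.** Here $\nu=\delta_\beta$. By the induction hypothesis Lemma 11 applies. In $V[G_{\beta+1}]$ each ordinal $0<\xi<\delta_\beta$ is contained in $V_\xi^V$, an image of $\mu_\beta$, so it has size $\le\mu_\beta$. Hence $\delta_\beta\le\mu_\beta^+$. By Lemma 2(b), $\mu_\beta^+$ is regular and $\mathsf{DC}_{<\mu_\beta^+}$ holds. So $\mu_{\beta+1}\le\mu_\beta^+\le|\delta_\beta|^+$, and $\mathsf{DC}_{<\mu_{\beta+1}}$ holds.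

**Step 2: $\alpha$ limit.** For $\eta<\nu$ pick $\beta<\alpha$ with $\eta<\delta_\beta\le\mu_{\beta+1}$. By induction $V[G_{\beta+1}]\models\mathsf{DC}_{<\mu_{\beta+1}}$, and $P_{\beta+1,\alpha}$ is ${<}\mu_{\beta+1}$-closed there by Lemma 10. So $V[G_\alpha]\models\mathsf{DC}_\eta$ by Lemmas 8 and 3. Thus $\mathsf{DC}_{<\nu}$ holds in $V[G_\alpha]$. If $\nu$ is regular there, then $\mu_\alpha=\nu$. Otherwise $\mathrm{cf}(\nu)<\nu$, so $\mathsf{DC}_\nu$ by Lemma 2(a); and by Lemma 2(b) $|\nu|^+$ is regular with $\mathsf{DC}_{<|\nu|^+}$, and $\mu_\alpha\le|\nu|^+$. $\square$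

Combining Lemmas 3, 8, 10 and 12 we obtain:

**(T)** For $\beta\le\alpha$, every function in $V[G_\alpha]$ from an ordinal $<\mu_\beta$ into $V[G_\beta]$ lies in $V[G_\beta]$. In particular $\mu_\beta$ remains a cardinal in $V[G_\alpha]$.

**The stages $\kappa_n$.** Let $\lambda=\kappa_n$. The iteration is definable without parameters and $V_\lambda\prec N$, so $P_\xi,\delta_\xi\in V_\lambda$ for $\xi<\lambda$. As $\lambda\in S$ is inaccessible, $\lambda\in I$, and $P_\lambda\subseteq V_\lambda$ by (F7). Also $j(P_{\kappa_n})=P_{\kappa_{n+1}}$.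

**Lemma 13.** In $N[G_\lambda]$, $\lambda=\kappa_n$: (a) $\lambda$ is regular and $\mu_\lambda=\lambda$. (b) Every $x\in V_\lambda^{N[G_\lambda]}$ is well-orderable with $|x|<\lambda$; hence $V_\lambda^{N[G_\lambda]}\models\mathsf{ZFC}$. (c) $2^\rho=\rho^+$ for all infinite cardinals $\rho<\lambda$.

*Proof.* (a) By (F2), $\sup_{\xi<\lambda}\delta_\xi=\lambda$. Let $f:\eta\to\lambda$ with $\eta<\lambda$, and $\rho=\eta+2$, so that $\mu_\rho\ge\delta_{\eta+1}>\eta$. By (T), $f\in N[G_\rho]$. As $P_\rho\in V_\lambda$, $\lambda$ is regular in $N[G_\rho]$ by Lemma 4(e), and $f$ is bounded. So $\lambda$ is regular, and it is the least regular cardinal that is at least all $\delta_\xi$, $\xi<\lambda$.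

(b) **Step 1: sizes of the ranks.** By induction on $\xi<\lambda$ we show that $V_\xi^{N[G_\lambda]}$ has a well-order and size $<\lambda$. For the successor step let $|V_\xi|=\eta<\lambda$ and $\rho=\eta+2$. By (T), applied to characteristic functions, $\mathcal P(\eta)^{N[G_\lambda]}\subseteq N[G_\rho]$. Each such subset is $\tau^{G_\rho}$ for some $\tau\subseteq\{\check\zeta:\zeta<\eta\}\times P_\rho$, and all these $\tau$ lie in $V_\chi^N$ for some $0<\chi<\lambda$. As $\delta_{\chi+1}>\chi$, Lemma 11 at stage $\chi+1$ shows that $V_\chi^N$ is an image of $\mu_{\chi+1}<\delta_{\chi+1}<\lambda$. So $\mathcal P(\eta)$, and hence $V_{\xi+1}$, is well-orderable of size $<\lambda$. For limit $\xi$ choose well-orders of the $V_\zeta$, $\zeta<\xi$, by $\mathsf{DC}_\xi$, which holds by Lemma 12 and (a), and use regularity of $\lambda$ to bound their types.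

**Step 2: $\mathsf{ZFC}$.** For $x\in V_\lambda$ and $F:x\to V_\lambda$ the ranks of the values are bounded below $\lambda$, since $|x|<\lambda$ and $\lambda$ is regular. This gives Replacement in $V_\lambda$. Each $x\in V_\lambda$ has a well-order, which again lies in $V_\lambda$, so $\mathsf{AC}$ holds. The remaining axioms hold since $\lambda>\omega$ is a limit.

(c) Let $\beta$ be least with $\delta_\beta>\rho$; then $\beta<\lambda$. If $\beta>0$, then $\nu=\sup_{\xi<\beta}\delta_\xi\le\rho$, so $\mu_\beta\le|\nu|^+\le\rho^+$ in $N[G_\beta]$ by Lemma 12. If $\beta=0$, $\mu_\beta=\omega\le\rho$.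

**Case 1: $\rho<\mu_\beta$.** Then $\beta>0$ and $\mu_\beta=\rho^+$ in $N[G_\beta]$, hence in $N[G_\lambda]$ by (T). Also by (T), $\mathcal P(\rho)^{N[G_\lambda]}\subseteq N[G_\beta]$. The names $\tau\subseteq\{\check\zeta:\zeta<\rho\}\times P_\beta$ for these subsets lie in $V_\chi^N$ for some $\chi<\delta_\beta$. By Lemma 11 at stage $\beta$, $|\mathcal P(\rho)|\le\mu_\beta=\rho^+$.

**Case 2: $\rho\ge\mu_\beta$.** As $\rho<\delta_\beta$ has size $\le\mu_\beta$ in $N[G_{\beta+1}]$, and $\rho$ is a cardinal, $\rho=\mu_\beta$. In $N[G_{\beta+1}]$ we have $\rho<\delta_\beta\le\mu_{\beta+1}\le\mu_\beta^+$ by Lemma 12, so $\mu_{\beta+1}=\rho^+$ there, and in $N[G_\lambda]$ by (T). Again by (T), $\mathcal P(\rho)^{N[G_\lambda]}\subseteq N[G_{\beta+1}]$. The subsets have names in $V_\chi^N$ for some $\chi<\delta_{\beta+1}$, so $|\mathcal P(\rho)|\le\mu_{\beta+1}=\rho^+$ by Lemma 11 at stage $\beta+1$. $\square$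

## 9. Master conditions in $\omega$ steps

To lift $j$ to $N[G]\to N[G']$ by $\tau^G\mapsto j(\tau)^{G'}$ one needs $j[G]\subseteq G'$. At the bottom this is free: $P_\kappa\subseteq V_\kappa$, so $j$ is the identity on $P_\kappa$. Above, $j$ pushes coordinates up: for instance $p=\{(\kappa,\tau)\}\in P_{\kappa_1}$ has $j(p)=\{(\kappa_1,j(\tau))\}\in P_{\kappa_2}$. So once $G_{\kappa_{n+1}}$ is chosen, $G_{\kappa_{n+2}}$ must be chosen to contain $j[G_{\kappa_{n+1}}]$, and this is done by one condition $m$, a master condition, below all the relevant $j(p)$.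

Write $\lambda=\kappa_n$, $\lambda'=\kappa_{n+1}$, $\lambda''=\kappa_{n+2}$. The first thing to try is $m(\beta)=\bigcup_{q\in G_{\lambda'}}j(q)(\beta)$ for $\beta\in[\lambda',\lambda'')$. By Lemma 9 this is a condition if the union can be indexed by an ordinal less than $\mu_\beta$. For $\beta>\lambda'$ it can, because stage $\lambda'$ has already collapsed $V_{\lambda'}^N\supseteq G_{\lambda'}$ to $\lambda'<\mu_\beta$. At the single coordinate $\beta=\lambda'$ the count fails. Here $\mu_{\lambda'}=\lambda'$, so fewer than $\lambda'$ indices are allowed; but $G_{\lambda'}$ contains the conditions $\{(\xi,\emptyset)\}$, $\xi<\lambda'$, which are all equivalent to $\mathbb 1$, so it is not an image of an ordinal below the cardinal $\lambda'$. What saves this coordinate is that $j(q)(\lambda')$ comes from $q(\lambda)$ alone, and $q(\lambda)$ has only few possible values.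

**Lemma 14.** There are $N$-generic $G_{\kappa_n}\subseteq P_{\kappa_n}$ ($n\in\omega$) with $G_{\kappa_n}=G_{\kappa_{n+1}}\cap P_{\kappa_n}$ and $j[G_{\kappa_n}]\subseteq G_{\kappa_{n+1}}$.

*Proof.* **Step 1: the start.** Let $G_{\kappa_1}$ be any $N$-generic filter for $P_{\kappa_1}$ and $G_\kappa=G_{\kappa_1}\cap P_\kappa$. Then $j[G_\kappa]=G_\kappa\subseteq G_{\kappa_1}$.

**Step 2: setting up the successor step.** Let $G_\lambda,G_{\lambda'}$ be as required. Note $j\restriction P_{\lambda'}\in N$, and $j(p)\restriction\lambda'=j(p\restriction\lambda)$ for $p\in P_{\lambda'}$. By the truth lemma, with parameter $j\restriction P_\lambda$, some $r_*\in G_{\lambda'}$ forces over $N$, for $P_{\lambda'}$, that $j[G\cap P_\lambda]\subseteq G$.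

**Step 3: the master condition.** Let $D=[\lambda',\lambda'')\cap\bigcup_{p\in P_{\lambda'}}\mathrm{dom}(j(p))$. Let $\varepsilon\in I$, $\varepsilon\le\lambda''$. If $\varepsilon\le\lambda'$, then $D\cap\varepsilon=\emptyset$. If $\lambda'<\varepsilon$, then $P_{\lambda'}\subseteq V_{\lambda'}$ gives $P_{\lambda'}\in V_\varepsilon$. Each $\mathrm{dom}(j(p))\cap\varepsilon$ is bounded in $\varepsilon$, as $j(p)\in P_{\lambda''}$, so the function sending $p$ to the least bound is bounded in $\varepsilon$, and $D\cap\varepsilon$ is bounded in $\varepsilon$. For $\beta\in D$ let $m(\beta)$ be the nice name from (U) for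
$$\text{“}\textstyle\bigcup\{j(q)(\beta)^{G_\beta}:q\in G_\beta\cap P_{\lambda'}\}\text{ if this is in }Q_\beta;\ \emptyset\text{ otherwise”}.$$
So $m\in P_{\lambda',\lambda''}$.

**Step 4: the claim.** If $p,r\in P_{\lambda'}$, $r\le r_*$, $r\le p$ and $r\le j(p)\restriction\lambda'$, then $(r\cup m)\restriction\beta\le j(p)\restriction\beta$ for all $\beta\in[\lambda',\lambda'']$.

The proof is by induction on $\beta$, in $N$ with parameter $j\restriction P_{\lambda'}$, for all $p,r$ simultaneously. The case $\beta=\lambda'$ is the hypothesis $r\le j(p)\restriction\lambda'$, and limits are clear by (F1). Let the claim hold for $\beta<\lambda''$. If $\beta\notin\mathrm{dom}(j(p))$, the claim for $p,r$ at $\beta+1$ is clear. So let $\beta\in\mathrm{dom}(j(p))$; then $\beta\in D$. Let $K\ni(r\cup m)\restriction\beta$ be $P_\beta$-generic over $N$, and $K'=K\cap P_{\lambda'}$; so $r\in K'$ and $m\restriction\beta\in K$.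

Since $r_*\in K'$, $j[K'\cap P_\lambda]\subseteq K'$. So for each $q\in K'$ we have $j(q)\restriction\lambda'=j(q\restriction\lambda)\in K'$, and there is $r_q\in K'$ below $r_*$, $q$ and $j(q)\restriction\lambda'$. By (F5), $(r_q\cup m)\restriction\beta\in K$, so by the induction hypothesis for $q,r_q$ we get $j(q)\restriction\beta\in K$. If $q,q'\in K'$ and $K'\ni q''\le q,q'$, then $j(q'')\le j(q),j(q')$ and $j(q'')\restriction\beta\in K$, so $j(q'')(\beta)^K\supseteq j(q)(\beta)^K\cup j(q')(\beta)^K$. Thus $\{j(q)(\beta)^K:q\in K'\}\subseteq Q_\beta$ is directed, and its union $U$ is a function. We show that $U\in Q_\beta$, using Lemma 9 in $N[K]$.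

**Case 1: $\beta>\lambda'$.** By Lemma 13(a), $\mu_{\lambda'}=\lambda'<\delta_{\lambda'}$. By Lemma 11 at stage $\lambda'$ (with Lemma 12), in $N[K\cap P_{\lambda'+1}]$ the set $V_{\lambda'}^N\supseteq P_{\lambda'}$ is an image of $\lambda'$. So $K'$ is an image of $\lambda'<\delta_{\lambda'}\le\mu_\beta$, and Lemma 9 applies.

**Case 2: $\beta=\lambda'=j(\lambda)$.** Here $K=K'$; let $K_\lambda=K\cap P_\lambda$. The map $q(\lambda)^{K_\lambda}\mapsto j(q)(\lambda')^K$ ($q\in K$) is well defined: if $q(\lambda)^{K_\lambda}=q'(\lambda)^{K_\lambda}$, some $s\in K_\lambda$ forces $q(\lambda)=q'(\lambda)$; by elementarity $j(s)$ forces $j(q)(\lambda')=j(q')(\lambda')$, and $j(s)\in K$ since $j[K_\lambda]\subseteq K$. This map is in $N[K]$, as it is defined from $j\restriction P_{\lambda'}$ and $K$. Its domain is a subset of $Q_\lambda^{N[K_\lambda]}$, which belongs to $V_{\lambda'}^{N[K]}$ since $\delta_\lambda<\lambda'$. So by Lemma 13(b) the domain has size $<\lambda'=\mu_{\lambda'}$ in $N[K]$, and Lemma 9 applies.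

Hence $m(\beta)^K=U\supseteq j(p)(\beta)^K$, as $p\in K'$ because $r\le p$. Since $K$ was arbitrary, the claim holds at $\beta+1$.

**Step 5: the next generic.** Let $H\ni m$ be $P_{\lambda',\lambda''}$-generic over $N[G_{\lambda'}]$, and let $G_{\lambda''}$ be the $N$-generic filter obtained from $G_{\lambda'},H$ by Lemma 8(b), so $G_{\lambda''}\cap P_{\lambda'}=G_{\lambda'}$. For $p\in G_{\lambda'}$ we have $j(p)\restriction\lambda'=j(p\restriction\lambda)\in j[G_\lambda]\subseteq G_{\lambda'}$, so there is $r\in G_{\lambda'}$ below $r_*$, $p$ and $j(p)\restriction\lambda'$. Then $r\cup m\in G_{\lambda''}$, and $r\cup m\le j(p)$ by the claim at $\beta=\lambda''$. So $j(p)\in G_{\lambda''}$. $\square$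

## 10. The lifted embedding and the model $\hat M$

**The lifts.** Fix the filters of Lemma 14 and define $j_n:N[G_{\kappa_n}]\to N[G_{\kappa_{n+1}}]$ by
$$j_n(\tau^{G_{\kappa_n}})=j(\tau)^{G_{\kappa_{n+1}}}.$$
If $N[G_{\kappa_n}]\models\varphi(\tau^{G_{\kappa_n}})$, some $p\in G_{\kappa_n}$ has $p\Vdash_{P_{\kappa_n}}\varphi(\tau)$. By elementarity of $j$, $j(p)\Vdash_{P_{\kappa_{n+1}}}\varphi(j(\tau))$; and $j(p)\in G_{\kappa_{n+1}}$, so $N[G_{\kappa_{n+1}}]\models\varphi(j(\tau)^{G_{\kappa_{n+1}}})$. Applied to equalities this shows that $j_n$ is well defined, and applied to $\varphi$ and $\neg\varphi$ that it is elementary. It extends $j$, as $j(\check x)$ is the check name of $j(x)$. Since $P_{\kappa_n}$-names are $P_{\kappa_{n+1}}$-names with the same value, and $j$ maps $P_{\kappa_n}$-names to $P_{\kappa_{n+1}}$-names, $j_{n+1}\restriction N[G_{\kappa_n}]=j_n$. Let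
$$M_n=V_{\kappa_n}^{N[G_{\kappa_n}]},\qquad\hat M=\bigcup_{n\in\omega}M_n,\qquad\hat\jmath=\bigcup_nj_n\restriction M_n .$$
Then $j_n(M_n)=M_{n+1}$ and $\hat\jmath:\hat M\to\hat M$. Also $M_n\subseteq M_{n+1}$, and $M_n$ is transitive in $\hat M$, because $N[G_{\kappa_n}]$ is transitive in $N[G_{\kappa_{n+1}}]$.

*Proof of Theorem B.* That $(N,j\restriction N)\models\mathsf{ZF+WA_0}$ is Lemma 6. Each $j_n$ being elementary, the main point left is that the $M_n$ form an elementary chain. We prove this at the bottom and push it up with the $j_n$.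

**Step 1: $j_0\restriction M_0=\mathrm{id}$.** By Lemma 13(b), for each $x\in M_0$ there is in $N[G_\kappa]$ some $E\subseteq\eta\times\eta$, $\eta<\kappa$, with $(\eta,E)\cong(\mathrm{trcl}(\{x\}),\in)$. As $j_0$ fixes all ordinals $<\kappa$, $j_0(E)=E$. So in $N[G_{\kappa_1}]$ also $(\eta,E)\cong(\mathrm{trcl}(\{j_0(x)\}),\in)$. By uniqueness of transitive collapses $\mathrm{trcl}(\{x\})=\mathrm{trcl}(\{j_0(x)\})$, and comparing the elements of largest rank, $j_0(x)=x$.

**Step 2: $N[G_{\kappa_1}]\models M_0\prec M_1$.** Let $\varphi$ be a formula code in the sense of $N$ and $a\in M_0$ a tuple. By $j_0$, and since $j_0(M_0)=M_1$, $j_0(\varphi)=\varphi$, $j_0(a)=a$: $N[G_\kappa]\models(M_0\models\varphi[a])$ iff $N[G_{\kappa_1}]\models(M_1\models\varphi[a])$. The satisfaction relation of the set $M_0$ is the same in $N[G_\kappa]$ and $N[G_{\kappa_1}]$ by absoluteness, because $N[G_\kappa]$ is a transitive submodel with the same ordinals.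

**Step 3: the chain.** We show $N[G_{\kappa_{n+1}}]\models M_n\prec M_{n+1}$ for all $n$. If this holds for $n$, apply $j_{n+1}$. Since $j_{n+1}(M_n)=j_n(M_n)=M_{n+1}$ and $j_{n+1}(M_{n+1})=M_{n+2}$, we get $N[G_{\kappa_{n+2}}]\models M_{n+1}\prec M_{n+2}$. For standard formulas this gives $M_n\prec M_{n+1}$, and so $M_n\prec\hat M$.

**Step 4: $\hat M\models\mathsf{ZFC+GCH}$.** $M_0\prec\hat M$, and $M_0\models\mathsf{ZFC+GCH}$ by Lemma 13: $M_0$ computes power sets and cardinals below $\kappa$ as $N[G_\kappa]$ does.

**Step 5: elementarity and nontriviality.** For $a\in M_n$: $\hat M\models\varphi(a)$ iff $M_n\models\varphi(a)$ iff (by $j_n$) $M_{n+1}\models\varphi(\hat\jmath(a))$ iff $\hat M\models\varphi(\hat\jmath(a))$. And $\hat\jmath\supseteq j\restriction N$ fixes the ordinals below $\kappa$, while $\hat\jmath(\kappa)=\kappa_1>\kappa$.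

**Step 6: $\Delta_0(\hat\jmath)$-separation.** By Lemma 1, applied to $\hat M\models\mathsf{ZF}$, it suffices that $\hat\jmath\restriction a\in\hat M$ for $a\in M_n$. Let $a=\dot a^{G_{\kappa_n}}$ and $B=\mathrm{dom}(\dot a)\in N$. Since $j\restriction B\in N$ and $G_{\kappa_n}=G_{\kappa_{n+1}}\cap P_{\kappa_n}$,
$$\hat\jmath\restriction a=\{(\tau^{G_{\kappa_n}},j(\tau)^{G_{\kappa_{n+1}}}):\tau\in B,\ \tau^{G_{\kappa_n}}\in a\}\in N[G_{\kappa_{n+1}}].$$
It is a subset of $a\times\hat\jmath(a)\in M_{n+1}=V_{\kappa_{n+1}}^{N[G_{\kappa_{n+1}}]}$, so it belongs to $M_{n+1}$.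

**Step 7: $N$ inside $\hat M$.** Each $M_n$ contains $V_{\kappa_n}^N$ and has ordinals exactly the ordinals $<\kappa_n$, and $N$ is transitive in each $N[G_{\kappa_n}]$. So $N$ is a transitive submodel of $\hat M$ with the same ordinals. $\square$

Starting from a countable model of $\mathsf{ZF+WA_0}$ we have a model of $\mathsf{ZFC+WA_0}$, which proves Theorem A.

## 11. Self-embeddings of $V_\lambda$ and other corollaries

*Proof of Corollary C.* (1) Theorem B gives $\mathrm{Con}(\mathsf{ZF+WA_0})\Rightarrow\mathrm{Con}(\mathsf{ZFC+GCH+WA_0})$; the other implications are trivial.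

(2) Work in $\mathsf{ZF}$. Let $\lambda$ be a limit and $j:V_\lambda\to V_\lambda$ elementary, $j\neq\mathrm{id}$. **Step 1: a critical point.** If all ordinals below $\lambda$ were fixed, then an $x$ of least rank with $j(x)\neq x$ would satisfy $\mathrm{rank}\,j(x)=\mathrm{rank}\,x$, and the argument of Step 1 of Lemma 6 would give $j(x)=x$. So some ordinal is moved. Let $\kappa$ be the least such; $j$ preserves the order of ordinals, so $j(\kappa)>\kappa$. Put $\kappa_n=j^n(\kappa)<\lambda$. **Step 2: a model of $\mathsf{ZF+WA_0}$.** Run the proof of Lemma 6 with $V_\lambda$ in place of $M$. The sets which it uses are available: $j$ is a set; for $a\in V_\lambda$, $j\restriction a\subseteq a\times j(a)$ is in $V_\lambda$; a function $f:V_\gamma\to\kappa$ with $\gamma<\kappa$ is a subset of $V_\kappa$, hence in $V_\lambda$; and the satisfaction relation of $V_{\kappa_n}$ can be coded as a subset of $V_{\kappa_n}$, hence lies in $V_\lambda$. It follows that $V_{\lambda'}$, $\lambda'=\sup_n\kappa_n$, with $j\restriction V_{\lambda'}$ is a model of $\mathsf{ZF+WA_0}$.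 So $\mathrm{Con}(\mathsf{ZF+WA_0})$ holds. **Step 3: no choice in the metatheory.** Theorem B now gives $\mathrm{Con}(\mathsf{ZFC+GCH+WA_0})$. Its proof concerns only countable, enumerated models: a consistent theory in a countable language has an enumerated model, and generic filters are built along the enumeration by always taking the first suitable condition. So no choice is needed.

(3) This is Lemma 1. $\square$

**Remark (not used above).** Hamkins (The wholeness axioms and V=HOD, Arch. Math. Logic 40 (2001), 1–8) proved that if $\mathsf{ZFC+WA_0}$ is consistent, so is $\mathsf{ZFC+WA_0}+V=\mathrm{HOD}$. Together with Theorem A, $\mathsf{ZFC}+V{=}\mathrm{HOD}+\mathsf{WA_0}$ is then also equiconsistent with $\mathsf{ZF+WA_0}$. No claim is made about wholeness axioms with more separation for $j$ than $\Delta_0$.
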